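# Binary trees with irrational inducibility

## Rooted binary trees, induced trees, caterpillars

**Definition (rooted binary tree).** A rooted binary tree is a rooted tree in which every internal vertex has exactly two children. Trees are taken up to isomorphism of rooted trees, with no distinction between left and right children. We write $|T|$ for the number of leaves of $T$.

A single vertex is a rooted binary tree with one leaf. If $|T|\ge 2$, deleting the root leaves two trees $T_1,T_2$, the *root branches*, and we write $T=T_1\vee T_2$. The unordered pair $\{T_1,T_2\}$ is determined by $T$.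

*Example.* There is one tree with two leaves and one with three leaves. There are two trees with four leaves: in one of them the root branches have $1$ and $3$ leaves, in the other they have $2$ and $2$.

**Definition (induced tree).** Let $S$ be a nonempty set of leaves of $T$. Take the smallest subtree of $T$ containing $S$, root it at the lowest common ancestor of $S$, and suppress every vertex with exactly one child. The result is a rooted binary tree with leaf set $S$, the *tree induced by $S$*.

Two consequences are used throughout. First, if $S'\subset S$, then $S'$ induces the same tree in $T$ as in the tree induced by $S$. Second, if $T=T_1\vee T_2$ and $S$ meets both branches, in $S_1$ and $S_2$, then $S$ induces the join of the trees induced by $S_1$ in $T_1$ and by $S_2$ in $T_2$. If $S$ lies inside one branch, the other branch plays no role.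

**Definition (caterpillar).** A caterpillar is a rooted binary tree in which every internal vertex has at least one leaf child.

For each $m$ there is exactly one caterpillar with $m$ leaves, which we call $C_m$: $C_1$ is a single leaf, and for $m\ge2$ the root has a leaf child and its other branch is a caterpillar with $m-1$ leaves, so $C_m=C_1\vee C_{m-1}$. All trees with two or three leaves are caterpillars. We need two facts.

* *Every set of leaves of a caterpillar induces a caterpillar.* This is clear for $C_1$. For $C_n=C_1\vee C_{n-1}$, let $\ell$ be the leaf $C_1$. A set that avoids $\ell$ lives in $C_{n-1}$, and we use induction. A set $\{\ell\}\cup S_2$ with $S_2\neq\emptyset$ induces $C_1$ joined with a caterpillar, which is a caterpillar.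
* *For $i,j\ge1$, the tree $C_i\vee C_j$ is a caterpillar if and only if $\min(i,j)=1$.* The root must have a leaf child, and this suffices.

*Example.* Let $T=C_2\vee C_3$. A four-leaf subset omits one leaf. If it omits a leaf of the $C_3$-part (three choices), it induces $C_2\vee C_2$. If it omits a leaf of the $C_2$-part (two choices), it induces $C_1\vee C_3=C_4$.

## Densities, inducibility, and the question of rationality

**Definition (proportion and inducibility).** Let $B$ have $k$ leaves and let $T$ have $n\ge k$ leaves. Then $\gamma(B,T)$ is the proportion of the $\binom nk$ sets of $k$ leaves of $T$ that induce a tree isomorphic to $B$. The *inducibility* of $B$ is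
$$i(B)=\limsup_{|T|\to\infty}\gamma(B,T).$$

*Example.* By the previous example, $\gamma(C_2\vee C_2,\,C_2\vee C_3)=\frac35$. Since all leaf sets of $C_n$ induce caterpillars, $\gamma(C_m,C_n)=1$ for $n\ge m$, so $i(C_m)=1$.

For orientation, two known facts: $i(B)>0$ for every $B$, and the caterpillars are exactly the trees with $i(B)=1$.

**Definition (density).** Let $N_U(T)$ be the number of leaf subsets of $T$ that induce a tree isomorphic to $U$. For $|T|=n$ and $|U|=m$ put
$$\delta_U(T)=\frac{m!\,N_U(T)}{n^m}.$$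

If $n\ge m$, then
$$\delta_U(T)=\gamma(U,T)\,\frac{n(n-1)\cdots(n-m+1)}{n^m}\le\gamma(U,T)\le1, \tag{1}$$
and if $n<m$, then $\delta_U(T)=0$. For fixed $U$ the ratio $\delta_U/\gamma$ tends to $1$ as $n\to\infty$. So a bound $\delta_B(T)\le c$ valid for all $T$ gives $i(B)\le c$. The reason to prefer $\delta$ is that the normalization $n^m$ makes the recursion over root branches exact, as we shall see.

*Example.* $\delta_{C_2\vee C_2}(C_2\vee C_3)=\frac{24\cdot 3}{5^4}=\frac{72}{625}$, which equals $\frac35\cdot\frac{5\cdot4\cdot3\cdot2}{5^4}$.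

We can now ask, following Éva Czabarka, László A. Székely, Stephan Wagner, "Inducibility in binary trees and crossings in random tanglegrams", arXiv:1601.07149 (2016): **is $i(B)$ a rational number for every rooted binary tree $B$?** The answer is no.

**Theorem 1.** 
$$i(C_2\vee C_6)=\frac{7(5\sqrt5-11)}4\approx0.3156,$$
which is irrational.

The tree here has eight leaves. We shall also determine $i(B)$ whenever both root branches of $B$ are caterpillars. If $a=1$, then $C_a\vee C_b$ is a caterpillar and its inducibility is $1$. The other cases are as follows.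

**Theorem 2.** Let $2\le a\le b$. If $b\ge4$, then
$$i(C_a\vee C_b)=\binom{a+b}{a}\max_{0\le x\le1}\big(x^a(1-x)^b+x^b(1-x)^a\big)\quad(a<b),\qquad i(C_a\vee C_a)=\binom{2a}a4^{-a}.$$
The remaining cases are $i(C_2\vee C_2)=\frac37$, $i(C_2\vee C_3)=\frac23$, $i(C_3\vee C_3)=\frac{10}{31}$.

**Theorem 3.** Let $d\ge5$ be prime and $a\ge2$ with $a<\binom d2$, $d\nmid a$, $d\nmid 2a-1$. Then $i(C_a\vee C_{a+d})$ is an algebraic number of degree exactly $\frac{d-1}2\ge2$. In particular, $i(C_2\vee C_{d+2})$ has degree $\frac{d-1}2$ for every prime $d\ge5$.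

So the inducibilities of rooted binary trees include algebraic numbers of arbitrarily large degree.

**Standing notation.** For $2\le a\le b$ let $B=C_a\vee C_b$ and
$$k=a+b,\quad K=\binom ka,\quad \kappa=\begin{cases}K,&a<b\\K/2,&a=b,\end{cases}\quad F(x)=\kappa(x^ay^b+x^by^a)\ \text{ with } y=1-x,\quad M=\max_{0\le x\le1}F(x).$$
For $a=b$ this is $F(x)=Kx^ay^a$. We write $G=\delta_B$, $A=\delta_{C_a}$, $Q=\delta_{C_b}$, and when $T=T_1\vee T_2$ we put $x=|T_1|/|T|$, $y=|T_2|/|T|$, $G_i=G(T_i)$, $A_i=A(T_i)$, $Q_i=Q(T_i)$. Finally, $p=xy\in[0,\frac14]$.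

## The recursion over root branches, and the three smallest trees

**Lemma 1.** For $T=T_1\vee T_2$,
$$G(T)=x^kG_1+y^kG_2+\begin{cases}Kx^ay^bA_1Q_2+Kx^by^aQ_1A_2,&a<b,\\ Kx^ay^aQ_1Q_2,&a=b.\end{cases} \tag{2}$$

*Proof.* A leaf set inducing $B$ lies in $T_1$, or in $T_2$, or meets both. In the last case it induces the join of the two induced trees, and this is $B$ exactly when the two induced trees are $C_a$ and $C_b$ in some order. Hence for $a<b$
$$N_B(T)=N_B(T_1)+N_B(T_2)+N_{C_a}(T_1)N_{C_b}(T_2)+N_{C_b}(T_1)N_{C_a}(T_2),$$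
and for $a=b$ the mixed part is the single term $N_{C_a}(T_1)N_{C_a}(T_2)$. Multiply by $k!/n^k$, where $n=|T|$. Since $k!N_B(T_1)/n^k=x^kG_1$ and $\frac{k!}{n^k}N_{C_a}(T_1)N_{C_b}(T_2)=\frac{k!}{a!\,b!}x^ay^bA_1Q_2$, and likewise for the other terms, we get (2). $\square$

The obvious thing to do with (2) is to bound all $A_i,Q_i$ by $1$:
$$G(T)\le x^kG_1+y^kG_2+F(x). \tag{3}$$
Put
$$R=\sup_{0<x<1}\frac{F(x)}{1-x^k-y^k}.$$
Then $G(T)\le R$ for all $T$, by induction on $|T|$: it holds for $|T|=1$, where $G=0$, and if $G_1,G_2\le R$, then (3) gives $G(T)\le R(x^k+y^k)+F(x)\le R$. Hence $i(B)\le R$, always.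

Let us see what this gives for the smallest trees, $2\le a\le b\le3$. We use $x+y=1$, $xy=p$.

* $(2,2)$: $F=6p^2$ and $x^4+y^4=1-4p+2p^2$, so the quotient is $\frac{6p^2}{4p-2p^2}=\frac{3p}{2-p}$.
* $(2,3)$: $F=10(x^2y^3+x^3y^2)=10p^2$ and $x^5+y^5=1-5p+5p^2$, so the quotient is $\frac{10p^2}{5p-5p^2}=\frac{2p}{1-p}$.
* $(3,3)$: $F=20p^3$ and $x^6+y^6=(1-2p)^3-3p^2(1-2p)=1-6p+9p^2-2p^3$, so the quotient is $\frac{20p^2}{6-9p+2p^2}$.

In each case, on $(0,\frac14]$ the numerator increases and the denominator is positive and decreasing. So the quotient is largest at $p=\frac14$, that is $x=\frac12$, and $R=\frac37,\ \frac23,\ \frac{10}{31}$ respectively.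

**These values are attained.** The purpose of this step is the lower bound. Let $H_h$ be the complete binary tree with $2^h$ leaves, so $H_h=H_{h-1}\vee H_{h-1}$. All trees with $2$ or $3$ leaves are caterpillars, so $\gamma(C_a,H_h)=\gamma(C_b,H_h)=1$ once $2^h\ge 3$, and therefore $A(H_h)\to1$ and $Q(H_h)\to1$. With $g_h=G(H_h)$, (2) at $x=\frac12$ says
$$g_h=2^{1-k}g_{h-1}+F(\tfrac12)+o(1).$$
Since $R=F(\frac12)/(1-2^{1-k})$ satisfies $R=2^{1-k}R+F(\frac12)$, the difference $g_h-R$ satisfies $g_h-R=2^{1-k}(g_{h-1}-R)+o(1)$ and tends to $0$. As $\gamma/\delta\to1$, this gives $i(B)\ge R$. So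
$$i(C_2\vee C_2)=\tfrac37,\qquad i(C_2\vee C_3)=\tfrac23,\qquad i(C_3\vee C_3)=\tfrac{10}{31},$$
which is the last statement of Theorem 2. All three are rational, and the best split is the balanced one.

## $C_2\vee C_6$: a lower bound, and why the bound $R$ overshoots it

**Lemma 2.** For all $2\le a\le b$, $i(C_a\vee C_b)\ge M$.

*Proof.* Since $F(0)=F(1)=0$ and $F>0$ in between, $F$ has a maximizer $x\in(0,1)$. Let $T_n=C_{n_1}\vee C_{n_2}$ with $n_1=\lfloor xn\rfloor$, $n_2=n-n_1$. A $k$-subset with $j$ leaves in the first branch induces $C_j\vee C_{k-j}$ if $1\le j\le k-1$, and a caterpillar if $j\in\{0,k\}$. As $B$ is not a caterpillar and its root branches have $a$ and $b$ leaves, the subset induces $B$ if and only if $j\in\{a,b\}$. Hence, for $a<b$,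
$$\gamma(B,T_n)=\frac{\binom{n_1}a\binom{n_2}b+\binom{n_1}b\binom{n_2}a}{\binom nk}\longrightarrow \frac{k!}{a!\,b!}(x^ay^b+x^by^a)=F(x)=M,$$
and for $a=b$ the numerator is $\binom{n_1}a\binom{n_2}a$ and the limit is $Kx^ay^a=M$. $\square$

Now take $a=2$, $b=6$, so $F(x)=28(x^2y^6+x^6y^2)$.

**The value of $M$.** We have $x^4+y^4=1-4p+2p^2$, so $F=28h(p)$ with
$$h(p)=p^2-4p^3+2p^4,\qquad h'(p)=2p(1-6p+4p^2).$$
The roots of $4p^2-6p+1$ are $\frac{3\pm\sqrt5}4$. The smaller, $p_0=\frac{3-\sqrt5}4\approx0.191$, is below $\frac14$ and the larger is above $\frac14$. So $h$ increases on $[0,p_0]$ and decreases on $[p_0,\frac14]$. From $4p_0^2=6p_0-1$ we get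
$$p_0^3=\frac{6p_0^2-p_0}4=\frac{16p_0-3}8,\qquad 1-4p_0+2p_0^2=\tfrac12-p_0,$$
hence $h(p_0)=\frac{p_0^2}2-p_0^3=\frac{6p_0-1}8-\frac{16p_0-3}8=\frac{1-5p_0}4$ and
$$M=7(1-5p_0)=\frac{7(5\sqrt5-11)}4\approx0.3156,$$
which is irrational. By Lemma 2, $i(C_2\vee C_6)\ge M$.

**Where (3) stops working.** Let $x$ be a maximizer of $F$, so $xy=p_0$. Then $x^4+y^4=\frac12-p_0\approx0.3090$, and $x^8+y^8=(x^4+y^4)^2-2p_0^4\approx0.0928$. Therefore
$$R\ge\frac{M}{1-x^8-y^8}\approx\frac{0.3156}{0.9072}\approx0.348>M.$$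
So (3) cannot give the upper bound $M$. The loss is in one place: (3) replaces $Q_1$ by $1$ in the mixed term and at the same time lets $G_1$ be as large as it likes in the term $x^8G_1$. For the three smallest trees this was harmless, because all trees with $2$ or $3$ leaves are caterpillars and so $Q_1\approx 1$ costs nothing. Here $Q_1=\delta_{C_6}(T_1)$. If nearly all $6$-subsets of $T_1$ induce caterpillars, then $T_1$ cannot contain many copies of $C_2\vee C_6$, since such a copy contains many $6$-subsets that do not induce caterpillars. We must quantify this.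

## The trade-off between copies of $C_2\vee C_6$ and copies of $C_6$

**Lemma 3.** Let $B=C_2\vee C_6$. For every $T$,
$$\tfrac{15}{28}\,G(T)\le1-Q(T). \tag{4}$$

*Proof.* If $|T|<8$, then $G(T)=0$ and $Q(T)\le1$. Otherwise choose a uniform $8$-subset $S$ of the leaves and then a uniform $6$-subset $S'\subset S$. Then $S'$ is a uniform $6$-subset of the leaves of $T$. Suppose that $S$ induces $B$, and let $j\in\{0,1,2\}$ be the number of leaves of $S'$ in the $C_2$-part. For $j=0$, $S'$ induces $C_6$. For $j=1$ it induces $C_1\vee C_5=C_6$. For $j=2$ it induces $C_2\vee C_4$, not a caterpillar. The case $j=2$ occurs for $\binom64=15$ of the $\binom86=28$ choices of $S'$. Hence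
$$1-\gamma(C_6,T)\ge\tfrac{15}{28}\gamma(B,T),$$
and (4) follows from $G\le\gamma(B,T)$ and $Q\le\gamma(C_6,T)$. $\square$

## The upper bound for $C_2\vee C_6$

We prove that $G(T)\le M$ for every $T$, by induction on $n=|T|$. For $n=1$, $G=0$. Let $T=T_1\vee T_2$. By symmetry we may assume $y\le x$.

**Step 1: insert the trade-off into the recursion.** The aim is a bound in which $G_1$ and $G_2$ are the only unknowns. In (2), use $A_i\le1$ and, from (4), $28Q_i\le28-15G_i$:
$$G(T)\le x^8G_1+y^8G_2+x^2y^6(28-15G_2)+x^6y^2(28-15G_1),$$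
that is,
$$G(T)\le F(x)+x^6(x^2-15y^2)G_1+y^6(y^2-15x^2)G_2. \tag{5}$$
As $y\le x$, the last coefficient is $\le0$, and we drop that term. Put $t=y/x\in(0,1]$ and $\tau=15^{-1/2}$.

**Step 2: branches of comparable size.** If $t\ge\tau$, then $x^2\le15y^2$, the coefficient of $G_1$ is also $\le0$, and $G(T)\le F(x)\le M$.

**Step 3: one small branch, reduced to one variable.** If $t<\tau$, the coefficient of $G_1$ is positive, and the induction hypothesis $G_1\le M$ gives $G(T)\le F(x)+M(x^8-15x^6y^2)$. We must show that this is at most $M$. Divide by $x^8$, using $1=x+y=x(1+t)$. The claim becomes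
$$28(t^2+t^6)+M(1-15t^2)\le M(1+t)^8,$$
and after moving $M$ to the right and dividing by $t^2$,
$$28(1+t^4)-15M\le M\varphi(t),\qquad \varphi(t)=\frac{(1+t)^8-1}{t^2}. \tag{6}$$

**Step 4: at $t=\tau$ the inequality holds by the definition of $M$.** At $t=\tau$ the coefficient of $G_1$ vanishes, so (6) should only say $F\le M$. Indeed, $F(x)\le M$ at $x=\frac1{1+\tau}$ reads $28(\tau^2+\tau^6)\le M(1+\tau)^8=M(1+\tau^2\varphi(\tau))$. Dividing by $\tau^2=\frac1{15}$ gives $28(1+\tau^4)\le M(15+\varphi(\tau))$, which is (6) at $\tau$.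

**Step 5: from $\tau$ down to $0$ by monotonicity.** The left side of (6) increases with $t$. So it suffices that $\varphi$ is decreasing on $(0,\tau]$. Expanding,
$$\varphi(t)=8t^{-1}+28+56t+70t^2+56t^3+28t^4+8t^5+t^6,$$
$$\varphi'(t)=-8t^{-2}+56+140t+168t^2+112t^3+40t^4+6t^5.$$
Every term of $\varphi'$ is nondecreasing in $t>0$, so we only need $\varphi'(\tau)<0$. Since $0.26^2=0.0676>\frac1{15}$, we have $\tau<0.26$. With $\tau^2=\frac1{15}$,
$$\varphi'(\tau)<-120+56+36.4+11.2+1.95+0.18+0.01=-14.26<0.$$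
Hence (6) holds for all $t\in(0,\tau)$, and $G(T)\le M$. The induction is complete.

**Step 6: back to $\gamma$.** By (1), $\gamma(B,T)=G(T)\,\frac{n^8}{n(n-1)\cdots(n-7)}\le M(1+o(1))$, so $i(B)\le M$. With Lemma 2 this proves Theorem 1. $\square$

## All joins of two caterpillars: reduction to two inequalities

Let $2\le a\le b$ with $b\ge4$. Lemma 2 gives $i(C_a\vee C_b)\ge M$. For $a=b$, $M=\binom{2a}a\max p^a=\binom{2a}a4^{-a}$. So the first part of Theorem 2 follows once we show $G(T)\le M$ for all $T$. The argument has the same skeleton as before.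

**Step 1: the trade-off.** The aim is the analogue of (4). A $b$-subset of the leaves of $B$ with $i$ leaves in the $C_a$-part induces a caterpillar if $i\in\{0,b\}$ and $C_i\vee C_{b-i}$ otherwise. So it induces a non-caterpillar if and only if $i\ge2$ and $b-i\ge2$. There are $\binom ai\binom b{b-i}=\binom ai\binom bi$ subsets with given $i$, so the number of non-caterpillar $b$-subsets of $B$ is
$$N=\sum_{i=2}^{\min(a,b-2)}\binom ai\binom bi,$$
out of $\binom kb=K$. Choosing a random $k$-subset $S$ of the leaves of $T$ and a random $b$-subset of $S$, exactly as in Lemma 3, gives $\frac NKG(T)\le1-Q(T)$ (for $|T|<k$ we have $G=0$ and it is trivial). With $\nu=\kappa N/K$,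
$$\kappa Q\le\kappa-\nu G. \tag{7}$$

**Step 2: the recursion.** We want (5) for general $a,b$. If $a<b$, use $A_i\le1$ in (2), with $\kappa=K$. If $a=b$, use $Q_1Q_2\le\frac12(Q_1+Q_2)$, valid since $Q_i\in[0,1]$, with $\kappa=\frac K2$. In both cases
$$G(T)\le x^kG_1+y^kG_2+\kappa x^by^aQ_1+\kappa x^ay^bQ_2,$$
and (7) turns this into
$$G(T)\le F(x)+x^b(x^a-\nu y^a)G_1+y^b(y^a-\nu x^a)G_2. \tag{8}$$

**Step 3: two conditions suffice.** Let $\tau=\nu^{-1/a}$ and $\varphi(t)=\frac{(1+t)^k-1}{t^a}$. We claim that $G\le M$ for all $T$ provided that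

(i) $\nu\ge1$; and (ii) $\varphi'(\tau)\le0$.

Induct on $|T|$, with $G=0$ for $|T|=1$. Assume $y\le x$ and put $t=y/x$. By (i) the coefficient of $G_2$ in (8) is $\le0$. If $t\ge\tau$, then $\nu t^a\ge1$, so the coefficient of $G_1$ is $\le0$ too, and $G(T)\le F(x)\le M$.

If $t<\tau$, we use $G_1\le M$ and must show $F(x)+Mx^b(x^a-\nu y^a)\le M$. Dividing by $x^k$ gives $\kappa(t^a+t^b)+M(1-\nu t^a)\le M(1+t)^k$, i.e.
$$\kappa(1+t^{b-a})-M\nu\le M\varphi(t). \tag{9}$$
At $t=\tau$, the inequality $F(\frac1{1+\tau})\le M$ reads $\kappa(\tau^a+\tau^b)\le M(1+\tau^a\varphi(\tau))$. Dividing by $\tau^a=\nu^{-1}$ gives (9) at $\tau$. The left side of (9) is nondecreasing in $t$. On the right,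
$$t\varphi'(t)=\sum_{j=1}^k(j-a)\binom kjt^{j-a},$$
and each function $(j-a)t^{j-a}$ is nondecreasing: for $j>a$ it is a positive multiple of an increasing power, and for $j<a$ a negative multiple of a decreasing one. So $t\varphi'(t)$ is nondecreasing, and (ii) gives $\varphi'\le0$ on $(0,\tau]$. Hence $\varphi$ is nonincreasing there, and (9) holds for all $t\in(0,\tau)$. This proves the claim, and $i(B)\le M$ follows from (1).

It remains to check (i) and (ii) for all $2\le a\le b$, $b\ge4$.

## Checking the two inequalities for $a=2$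

Here $b\ge4$, $a<b$, and only $i=2$ contributes to $N$, so $\nu=N=\binom b2\ge6$, which gives (i). Also $\tau^2=\frac2{b(b-1)}$ and $k=b+2$.

**Rewriting (ii).** The aim is an explicit sum. In $\tau\varphi'(\tau)=\sum_j(j-2)\binom kj\tau^{j-2}$ the only negative term is $-k\tau^{-1}$, from $j=1$. So (ii) is equivalent to
$$\sum_{j=3}^k(j-2)\binom kj\tau^{j-1}\le k. \tag{10}$$
Now $\frac1k\binom kj=\frac1{j!}(b+1)b\prod_{i=1}^{j-3}(b-i)$. Dividing (10) by $k$, it reads
$$S:=c\sum_{j=3}^k\frac{j-2}{j!}\prod_{i=1}^{j-3}(b-i)\tau\le1,\qquad c=(b+1)b\tau^2=\frac{2(b+1)}{b-1}.$$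

**$b\ge6$.** Then $c\le\frac{14}5=2.8$. For $1\le i\le b-1$ we have $0\le(b-i)\tau\le(b-1)\tau=\sqrt{2(b-1)/b}<\sqrt2=:u$. So
$$S\le2.8\sum_{j\ge3}\frac{(j-2)u^{j-3}}{j!}=2.8\cdot\frac{2+u-(2-u)e^u}{u^3},$$
because $\sum_{j\ge0}\frac{(j-2)u^j}{j!}=(u-2)e^u$ and the terms $j=0,1,2$ are $-2,-u,0$. We need $e^{\sqrt2}>4.113$. The even and odd terms of the series up to $u^7$ give
$$e^{\sqrt2}>\Big(2+\tfrac16+\tfrac1{90}+\tfrac1{2520}\Big)+\sqrt2\Big(1+\tfrac13+\tfrac1{30}+\tfrac1{630}\Big)>2.17816+1.4142\cdot1.36824>4.113.$$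
Therefore the fraction is less than $\frac{3.41422-0.58578\cdot4.113}{2.8284}<\frac{1.00491}{2.8284}<0.3553$, and $S<2.8\cdot0.3553<0.995$.

**$b=5$.** Here $\tau^2=\frac1{10}$, $\tau<0.3163$, $c=3$, $k=7$, and the terms $j=3,\dots,7$ give
$$S=3\Big(\frac16+\frac\tau3+0.03+\frac{24\tau^3}{180}+\frac{0.24}{1008}\Big)<3\cdot0.3067<1.$$

**$b=4$.** Here $\tau^2=\frac16$, $\tau<0.4083$, $k=6$. The left side of (10) is
$$20\tau^2+30\tau^3+18\tau^4+4\tau^5=\frac{20}6+\frac12+\tau\Big(5+\frac19\Big)<3.8334+0.4083\cdot5.1112<5.93<6.$$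

## Checking the two inequalities for $a\ge3$

**A sufficient condition on $\nu$.** The aim is to replace (i) and (ii) by one lower bound for $\nu$. Differentiating,
$$t^{a+1}\varphi'(t)=kt(1+t)^{k-1}-a\big((1+t)^k-1\big).$$
Put $\eta=\frac\tau{1+\tau}$, so $1-\eta=\frac1{1+\tau}$. Dividing by $(1+\tau)^k$, we see that (ii) is equivalent to $k\eta\le a\big(1-(1-\eta)^k\big)$. Since $(1-\eta)^k\le e^{-k\eta}$, it follows from
$$\lambda\le a(1-e^{-\lambda}),\qquad\lambda=k\eta.$$
The function $a(1-e^{-\lambda})-\lambda$ is concave and vanishes at $\lambda=0$. At $\lambda=\frac{5a}6$ it equals $a\big(\frac16-e^{-5a/6}\big)\ge0$, as $e^{5a/6}\ge e^{2.5}>6$. So it is $\ge0$ on $[0,\frac{5a}6]$, and (ii) holds if $\eta\le\frac{5a}{6k}$. Since $\frac1\eta=1+\frac1\tau=1+\nu^{1/a}$, this condition is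
$$\nu\ge\Big(\frac{6k-5a}{5a}\Big)^a=\Big(\frac{a+6b}{5a}\Big)^a. \tag{11}$$
Moreover, (11) implies (i), because $a+6b\ge5a$. So we only need (11).

**$a=3$.** As $b\ge4$, we have $a<b$ and $\nu=N$. For $b=4$ only $i=2$ occurs, so $\nu=3\cdot6=18\ge(9/5)^3=5.832$. For $b\ge5$,
$$\nu=3\binom b2+\binom b3=\frac{b(b-1)(b+7)}6\ge\frac{b\cdot\frac34b\cdot b}6=\frac{b^3}8,$$
while the right side of (11) is $\big(\frac{2b+1}5\big)^3\le\big(\frac{9b}{20}\big)^3<0.092\,b^3$.

**$a\ge4$: at least half of all $b$-subsets of $B$ induce non-caterpillars.** The aim is $N\ge K/2$. The caterpillar $b$-subsets are those with $i\in\{0,1\}$ or $i\in\{b-1,b\}$, subject to $i\le a$. Their number $K-N$ is $1+ab$ if $b\ge a+2$; it is $1+ab+b$ if $b=a+1$; and it is $2+2a^2$ if $b=a$. In all cases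
$$K-N\le2+2ab\le2+\frac{k^2}2 .$$
On the other hand, $4\le a\le\frac k2$ gives $K\ge\binom k4$, and $\binom k4\ge4+k^2$ for $k\ge8$: at $k=8$ it says $70\ge68$, and from $k$ to $k+1$ the left side grows by $\binom k3\ge7k\ge2k+1$, the growth of the right side. So $K-N\le\frac12(4+k^2)\le\frac K2$.

**$a\ge4$: comparing $K$ with $(k/a)^a$.** The aim is a lower bound for $K$ of the shape of (11). Let $z=k/a\ge2$. Then
$$\frac K{z^a}=\prod_{j=0}^{a-1}\frac{k-j}{a-j}\cdot\frac ak=\prod_{j=0}^{a-1}\frac{1-j/k}{1-j/a}$$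
is nondecreasing in $k\ge2a$, so it is at least its value $\rho_a=\binom{2a}a2^{-a}$ at $k=2a$. Now $\rho_4=\frac{70}{16}=\frac{35}8$ and $\frac{\rho_{a+1}}{\rho_a}=\frac{2a+1}{a+1}\ge\frac95$ for $a\ge4$. Hence
$$K\ge\tfrac{35}8\big(\tfrac95\big)^{a-4}z^a .$$

**$a\ge4$: conclusion.** The right side of (11) is $\big(\frac65z-1\big)^a$. If $a<b$, then
$$\nu=N\ge\tfrac K2\ge\tfrac{35}{16}\big(\tfrac95\big)^{a-4}z^a\ge\big(\tfrac65z\big)^a,$$
because $(6/5)^4=2.0736<\frac{35}{16}$ and $\frac65<\frac95$. This implies (11). If $a=b$, then $z=2$, the right side of (11) is $(7/5)^a$, and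
$$\nu=\tfrac N2\ge\tfrac K4\ge\tfrac{35}{32}\big(\tfrac95\big)^{a-4}2^a\ge\big(\tfrac75\big)^a .$$
This completes the proof of Theorem 2. $\square$

## When the balanced split is optimal

**Corollary.** Let $2\le a<b$, $b\ge4$, $d=b-a$. If $\binom d2\le a$, then $i(C_a\vee C_b)=2^{1-k}\binom ka$. If $\binom d2>a$, then $x=\frac12$ is not a maximizer of $F$ and $i(C_a\vee C_b)>2^{1-k}\binom ka$.

*Proof.* Put $x=\frac{1+s}2$, $y=\frac{1-s}2$. Then $xy=\frac{1-s^2}4$ and
$$x^ay^b+x^by^a=(xy)^a(x^d+y^d)=2^{1-k}(1-s^2)^a\sum_i\binom d{2i}s^{2i}=2^{1-k}\Big(1+\Big(\binom d2-a\Big)s^2+O(s^4)\Big). \tag{12}$$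
If $\binom d2>a$, this exceeds $2^{1-k}$ for small $s\ne0$, and Theorem 2 gives the second statement.

Let $\binom d2\le a$. We claim $\binom d{2i}\le\binom{a+i-1}i$. To a $2i$-set $s_1<\dots<s_{2i}$ in $\{1,\dots,d\}$ assign the multiset of pairs $\{s_1,s_2\},\{s_3,s_4\},\dots,\{s_{2i-1},s_{2i}\}$. The set is the union of the pairs, so the assignment is injective. The number of multisets of $i$ pairs is at most the number of multisets of size $i$ from $a$ objects, which is $\binom{a+i-1}i$. Hence for $|s|<1$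
$$\sum_i\binom d{2i}s^{2i}\le\sum_i\binom{a+i-1}is^{2i}=(1-s^2)^{-a},$$
so (12) is at most $2^{1-k}$, with equality at $s=0$. At $s=\pm1$ it is $0$. $\square$

*Example: why $C_2\vee C_6$ among the trees $C_2\vee C_b$.* For $b=2,3$ we found $\frac37,\frac23$. For $b=4$, $\binom22\le2$, so $i=2^{-5}\binom62=\frac{15}{32}$. For $b=5$, $\binom32=3>2$, so the optimal split is unbalanced: $x^2y^5+x^5y^2=p^2(1-3p)$ has derivative $p(2-9p)$, the maximum is at $p=\frac29<\frac14$, and $i=21\cdot\frac4{81}\cdot\frac13=\frac{28}{81}$. This is still rational, since the critical point solves a linear equation. For $b=6$ the critical equation $4p^2-6p+1=0$ is quadratic and irreducible over $\mathbb Q$, and $\sqrt5$ appears.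

## Algebraic degree of $i(C_a\vee C_{a+d})$ for $d$ prime

Let $d,a$ be as in Theorem 3, $m=\frac{d-1}2\ge2$, $b=a+d$, $k=2a+d$, $K=\binom ka$. We have $b\ge7$, so Theorem 2 applies.

**Step 1: a polynomial in $p$.** The aim is to make the arithmetic of the maximization visible. For $x+y=1$, $xy=p$, Waring's formula says
$$x^d+y^d=L(p)=\sum_{j=0}^mc_jp^j,\qquad c_j=(-1)^j\frac d{d-j}\binom{d-j}j\in\mathbb Z. \tag{13}$$
To recall why: put $e_{n,j}=\binom{n-j}j+\binom{n-j-1}{j-1}=\frac n{n-j}\binom{n-j}j$. The power sums $s_n=x^n+y^n$ satisfy $s_n=s_{n-1}-ps_{n-2}$, and Pascal's rule gives $e_{n,j}=e_{n-1,j}+e_{n-2,j-1}$ for $n\ge3$. Since $s_1=1$ and $s_2=1-2p$, induction gives $s_n=\sum_{0\le j\le n/2}(-1)^je_{n,j}p^j$.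

From (13), $c_0=1$. For $1\le j\le m$ we have $(d-j)c_j=\pm d\binom{d-j}j$ and the prime $d$ does not divide $d-j$, so $d\mid c_j$. And $c_m=\pm\frac d{m+1}\binom{m+1}m=\pm d$. Since $x^ay^b+x^by^a=p^a(x^d+y^d)$,
$$i(C_a\vee C_{a+d})=K\max_{[0,1/4]}P,\qquad P=p^aL,$$
$$P'=p^{a-1}D,\qquad D(p)=\sum_{j=0}^m(a+j)c_jp^j .$$

**Step 2: $D$ is irreducible of degree $m$.** This will give the degree of the critical point. The reciprocal polynomial $p^mD(1/p)=\sum_j(a+j)c_jp^{m-j}$ has leading coefficient $a$, not divisible by $d$, and all other coefficients divisible by $d$. Its constant term is $\pm d(a+m)$, and $d\nmid a+m$ because $2(a+m)=2a+d-1\equiv2a-1\not\equiv0\pmod d$. By Eisenstein's criterion it is irreducible over $\mathbb Q$. Since $D(0)=a\ne0$, so is $D$, of degree $m$.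

**Step 3: the maximizer is a root of $D$ in $(0,\frac14)$.** We have $P(0)=0$ and $P>0$ on $(0,\frac14]$. Since $\binom d2>a$, the Corollary shows that $p=\frac14$ is not a maximizer. So the maximum is at some $p_1\in(0,\frac14)$ with $D(p_1)=0$, and $p_1$ has degree $m$ by Step 2. It does not follow yet that $P(p_1)$ has degree $m$: it might lie in a smaller field. To exclude this we look at all its conjugates.

**Step 4: location of all roots of $D$, and signs of $P$ there.** For $p=\frac1{4\cos^2\theta}$ with $0<\theta<\frac\pi2$, take $x,y=\frac{e^{\pm i\theta}}{2\cos\theta}$. Then $x+y=1$ and $xy=p$, so $L(p)=\frac{2\cos d\theta}{(2\cos\theta)^d}$ and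
$$P(p)=\frac{2\cos d\theta}{(2\cos\theta)^k}. \tag{14}$$
As $p$ increases with $\theta$, the angles $\theta=\frac{(2j-1)\pi}{2d}$, $1\le j\le m$, give $m$ distinct roots $\frac14<\rho_1<\dots<\rho_m$ of $L$, which has degree $m$. These are all its roots, and they are simple. By Rolle's theorem applied to $P$, which vanishes at $0,\rho_1,\dots,\rho_m$, the polynomial $D$ has a root in each of $(0,\rho_1),(\rho_1,\rho_2),\dots,(\rho_{m-1},\rho_m)$. It has degree $m$, so exactly one in each. Call them $p_1<p_2<\dots<p_m$. The first is the maximizer $p_1$ of Step 3, as $p_1<\frac14<\rho_1$. Since $P>0$ on $(0,\rho_1)$ and $P$ changes sign at each $\rho_j$, the sign of $P(p_j)$ is $(-1)^{j-1}$.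

**Step 5: $|P(p_2)|<\dots<|P(p_m)|$.** The aim is to show that the conjugates with $j\ge2$ are distinct. For $j\ge2$ we have $p_j>\frac14$, so (14) applies with some $\theta$. As $P(p_j)\neq0$ and $dp/d\theta\ne0$, criticality means that the logarithmic derivative of (14) in $\theta$ vanishes: $d\tan d\theta=k\tan\theta$. Put $u=\tan^2\theta=4p_j-1$ and $c=k^2/d^2$. Then $\cos^2d\theta=\frac1{1+\tan^2d\theta}=\frac1{1+cu}$ and $\frac1{\cos^2\theta}=1+u$, so
$$P(p_j)^2=\frac{4\cos^2d\theta}{(4\cos^2\theta)^k}=4^{1-k}\frac{(1+u)^k}{1+cu}.$$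
The logarithmic derivative of the right side in $u$ is
$$\frac k{1+u}-\frac c{1+cu}=\frac{k-c+(k-1)cu}{(1+u)(1+cu)} .$$
Since $a<\binom d2$, we have $k=2a+d<d(d-1)+d=d^2$, that is $c<k$. So the derivative is positive for $u\ge0$, and $P(p_j)^2$ increases strictly with $p_j$, for $j\ge2$.

**Step 6: the degree.** The $m$ embeddings of $\mathbb Q(p_1)$ into $\mathbb C$ send $p_1$ to $p_1,\dots,p_m$, hence $P(p_1)$ to $P(p_1),\dots,P(p_m)$. Each embedding of $\mathbb Q(P(p_1))$ extends to $\mathbb Q(p_1)$ in $m/\deg P(p_1)$ ways, so each conjugate of $P(p_1)$ occurs exactly $m/\deg P(p_1)$ times in this list. Suppose $\deg P(p_1)<m$. Then every value in the list occurs at least twice. By Step 5, $P(p_2),\dots,P(p_m)$ are distinct, so each of them can be repeated only by being equal to $P(p_1)$. As they are distinct, there is only one of them, so $m=2$ and $P(p_1)=P(p_2)$. But these have opposite signs by Step 4, a contradiction. So $P(p_1)$, and with it $i(C_a\vee C_{a+d})=K\,P(p_1)$, has degree $m=\frac{d-1}2$.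

For $a=2$ and $d\ge5$ prime, $\binom d2\ge10>2$, $d\nmid2$ and $d\nmid3=2a-1$, so all hypotheses hold. This proves Theorem 3. $\square$

*Example: $d=5$, $a=2$, the tree $C_2\vee C_7$.* Here $L=1-5p+5p^2$, $P=p^2-5p^3+5p^4$, $D=2-15p+20p^2$. The reciprocal polynomial $2p^2-15p+20$ is Eisenstein at $5$. The roots of $L$ are $\frac{5\pm\sqrt5}{10}\approx0.276,\,0.724$, and those of $D$ are $\frac{15\pm\sqrt{65}}{40}\approx0.173,\,0.577$, one in $(0,\frac14)$ and one between the roots of $L$, as Step 4 predicts. With $K=36$ we get $i(C_2\vee C_7)=36\,P\big(\frac{15-\sqrt{65}}{40}\big)\approx0.3067$, a number of degree $2$.
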